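# Tverberg graphs of linear degree: from the greedy guess to the constants 1/3 and 1/2

## 1. Degree below $q$: a greedy guess, tried on a line

Fix a prime power $q\ge 2$ and $d\ge 1$, put $N=(d+1)(q-1)$, and let $\Delta_N$ be the $N$-dimensional simplex. It has $N+1=(d+1)(q-1)+1$ vertices; call this vertex set $V$. All graphs are finite and simple.

**Definition.** A graph $G$ with vertex set $V$ is a *$(d,q)$-Tverberg graph* if for every continuous map $f:\Delta_N\to\mathbb R^d$ there are $q$ pairwise disjoint faces $F_1,\dots,F_q$ of $\Delta_N$ such that $f(F_1)\cap\dots\cap f(F_q)\ne\emptyset$ and no two vertices adjacent in $G$ lie in the same face $F_i$.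

If $G$ has no edges, this is the conclusion of the topological Tverberg theorem. An edge of $G$ forbids two vertices from sharing a face. How many edges may we put in, measured by the maximal degree $D$ of $G$? The problem comes from Alexander Engstrom, "A local criterion for Tverberg graphs", arXiv:1002.3447 (2010). It is known that $D(D+1)<q$ suffices, and the question is whether the bound on $D$ can be linear in $q$:

**Conjecture.** There is a constant $k>0$, independent of $d$, $q$ and $G$, such that for all $d\ge1$, all prime powers $q\ge2$ and all graphs $G$ on $(d+1)(q-1)+1$ vertices: if the maximal degree of $G$ is less than $kq$, then $G$ is a $(d,q)$-Tverberg graph.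

Disjoint faces $F_1,\dots,F_q$ with no edge of $G$ inside a face are the same thing as a *partial proper coloring* of $G$ with $q$ colors: give the vertices of $F_i$ the color $i$, and leave the other vertices uncolored. If $D<q$, greedy coloring always succeeds: a vertex sees at most $D\le q-1$ colors on its neighbors. So the first guess is that $D<q$ is enough, that is, $k=1$.

We test this with $d=1$, so that $|V|=2q-1$, and with an affine map $f$ that sends the vertices to distinct points of the line.

*The case $q=2$.* There are three points $x_1<x_2<x_3$. Two disjoint nonempty faces of a triangle are two vertices, or a vertex and the opposite edge. Their images meet only for the middle vertex and the edge joining the outer two. If $G$ joins the two outer vertices, we are stuck, with $D=1<2=q$. So the guess is already wrong.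

*The case of general $q$.* Let $x$ be a common point of the images of $q$ disjoint faces. At most one face contains a vertex that is mapped to $x$, since the images of vertices are distinct. Every other face contains a vertex mapped to the left of $x$ and one mapped to the right of $x$. If all $q$ faces straddled $x$ in this way, we would need $2q$ vertices, but there are $2q-1$. So exactly one face contains a vertex at $x$, and the other $q-1$ faces use at least $q-1$ vertices on each side. Hence $x$ is the median point, and each of the other faces consists of one vertex of the lower half $X$ and one of the upper half $Y$, where $|X|=|Y|=q-1$. For such an $f$, then, we need a perfect matching between $X$ and $Y$ that avoids the edges of $G$.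

- If $D\le (q-1)/2$, the matching exists. Put $n=q-1$. In the bipartite graph of allowed pairs all degrees are at least $n/2$. If Hall's condition failed, there would be a nonempty $Z\subseteq X$ with fewer than $|Z|$ allowed partners. Since $Z$ has at least $n/2$ partners, $|Z|>n/2$. A vertex of $Y$ with no allowed partner in $Z$ would then have at most $n-|Z|<n/2$ allowed partners, a contradiction.
- If $D=\lceil q/2\rceil$, the matching can be blocked. Take $A\subseteq X$ with $|A|=\lfloor q/2\rfloor$ and $B\subseteq Y$ with $|B|=\lceil q/2\rceil\le q-1$, and let $G$ consist of all pairs between $A$ and $B$. Then $A$ would have to be matched into $Y\setminus B$, which has $q-1-\lceil q/2\rceil=\lfloor q/2\rfloor-1<|A|$ elements.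

So the line suggests $\tfrac12$ in place of $1$. The following three theorems are what we shall prove.

**Theorem 1.** Let $q\ge2$ be a prime power, $d\ge1$, and $G$ a graph on $(d+1)(q-1)+1$ vertices with maximal degree $D\le q/3$. Then $G$ is a $(d,q)$-Tverberg graph. In particular the conjecture holds with $k=1/3$.

**Theorem 2.** The same conclusion holds if $D\ge1$ and
$$q\ \ge\ 2D+14\,D^{3/4}(1+3\ln D)^{1/4}.$$
Consequently, for every $\varepsilon>0$ there is $q_0(\varepsilon)$ such that for all prime powers $q\ge q_0(\varepsilon)$ and all $d$, every $G$ with maximal degree at most $(\frac12-\varepsilon)q$ is a $(d,q)$-Tverberg graph.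

**Theorem 3.** For all integers $q\ge2$, $d\ge1$ there is a graph with maximal degree $\lceil q/2\rceil$ on $(d+1)(q-1)+1$ vertices that is not a $(d,q)$-Tverberg graph (an affine $f$ witnesses this). So no $k>1/2$ works in the conjecture, and $1/2$ in Theorem 2 is best possible.

Nothing below decides whether $q\ge 2D+1$ suffices for every $q$.

## 2. A bipartite obstruction of degree $\lceil q/2\rceil$ in every dimension

We carry the blocked matching from the line to $\mathbb R^d$.

**Proof of Theorem 3.**

**Step 1: the map and the graph.** We want a map for which every Tverberg partition contains a bijection between two sets of size $q-1$. Partition the vertices of $\Delta_N$ into sets $U_0,\dots,U_d$ with $|U_j|=q-1$ and one further vertex $o$. Let $f$ be affine, mapping all of $U_j$ to the $j$-th vertex of a nondegenerate $d$-simplex in $\mathbb R^d$, and $o$ to its barycenter. Choose $A\subseteq U_0$ and $B\subseteq U_1$ with $|A|=\lfloor q/2\rfloor$ and $|B|=\lceil q/2\rceil\le q-1$, and let the edges of $G$ be all pairs between $A$ and $B$. The maximal degree is $\lceil q/2\rceil$.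

**Step 2: the shape of a Tverberg partition.** We show that $q-1$ of the faces contain exactly one vertex of each $U_j$. Suppose $F_1,\dots,F_q$ are disjoint faces, with no edge of $G$ inside a face, and $x\in\bigcap_i f(F_i)$. Let $I$ be the set of indices $j$ for which the $j$-th barycentric coordinate of $x$ is positive; $I\ne\emptyset$. If $o\notin F_i$, then $f(F_i)$ is the convex hull of those vertices $j$ for which $F_i$ meets $U_j$, so $F_i$ meets $U_j$ for each $j\in I$. Since $|U_j|=q-1$, not all $q$ faces can avoid $o$. So exactly one face, say $F_q$, contains $o$, and each of $F_1,\dots,F_{q-1}$ contains exactly one vertex of each $U_j$ with $j\in I$. These sets $U_j$ are then exhausted, so $F_q\subseteq\{o\}\cup\bigcup_{j\notin I}U_j$. The point $x\in f(F_q)$ has positive $j$-th coordinate for $j\in I$, and among the vertices of $F_q$ only $o$ can contribute to it. Hence $o$ has positive weight, so all coordinates of $x$ are positive and $I=\{0,\dots,d\}$.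

**Step 3: the contradiction.** By Step 2 the faces $F_1,\dots,F_{q-1}$ define a bijection $U_0\to U_1$. Since no edge of $G$ lies inside a face, $A$ is mapped injectively into $U_1\setminus B$, which has $q-1-\lceil q/2\rceil=\lfloor q/2\rfloor-1<|A|$ elements. This is impossible, so $G$ is not a $(d,q)$-Tverberg graph.

For $q=2^j$ the degree is exactly $q/2$, which is less than $kq$ whenever $k>1/2$; so no $k>1/2$ is admissible. Likewise, if $c>\frac12$ then $\lceil q/2\rceil\le cq$ for all large $q$, so $\frac12$ cannot be raised in Theorem 2. $\blacksquare$

## 3. Partial colorings as a simplicial complex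

From now on we look for positive results. The partial proper colorings of $G$ form a simplicial complex. We show that high connectivity of this complex forces the Tverberg property. For the induction later we need a version with lists.

**Conventions.** Simplicial complexes are finite and contain the empty simplex. A complex is *$k$-connected*, for $k\ge0$, if it is nonempty and its homotopy groups vanish in degrees $0,\dots,k$; $(-1)$-connected means having at least one vertex; for $k\le-2$ every complex is $k$-connected.

**Definition.** Write $N(v)$ for the neighborhood of $v$ in $G$. For $R\subseteq V$ and finite lists $L=(L_v)_{v\in R}$, let $K(R,L)$ be the complex whose simplices are the sets $\{(v,c_v):v\in B\}$ with $B\subseteq R$, $c_v\in L_v$, and $c_u\ne c_v$ whenever $u,v\in B$ are adjacent. If all lists equal $[q]$, a set of $q$ colors, we write $K(R,[q])$.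

*Example 1.* Let $G$ be a single edge $uv$. For $q=2$ the complex $K(V,[2])$ consists of the two disjoint edges $\{(u,1),(v,2)\}$ and $\{(u,2),(v,1)\}$; it is not connected. For $q=3$ it is the complete bipartite graph $K_{3,3}$ minus a perfect matching, which is a hexagon; it is connected.

*Example 2.* If $G$ has no edges, $K(V,[q])$ is the join of $|V|$ discrete sets of $q$ points. A join of $n$ nonempty discrete sets is $(n-2)$-connected, so $K(V,[q])$ is $(|V|-2)$-connected. The complex has dimension at most $|V|-1$; we shall aim for the same connectivity $|V|-2=N-1$ when $G$ has edges.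

**Proposition 4.** Let $q=p^m$ be a prime power, $N=(d+1)(q-1)$, $|V|=N+1$. If $K:=K(V,[q])$ is $(N-1)$-connected, then $G$ is a $(d,q)$-Tverberg graph.

Recall what we use. For a group $\Gamma$ let $E\Gamma\to B\Gamma$ be its universal bundle. A real representation $W$ of $\Gamma$ gives a vector bundle $E\Gamma\times_\Gamma W\to B\Gamma$. Its mod $p$ Euler class (the top Stiefel–Whitney class if $p=2$; for $p$ odd the bundle must be oriented) is natural under pullback, multiplicative for direct sums, and zero if the bundle has a nowhere zero section. For $\Gamma=(\mathbb Z_p)^m$, the ring $H^*(B\Gamma;\mathbb F_2)$ is $\mathbb F_2[x_1,\dots,x_m]$ with $\deg x_i=1$ if $p=2$. If $p$ is odd, $H^*(B\Gamma;\mathbb F_p)$ contains the polynomial ring $\mathbb F_p[y_1,\dots,y_m]$, where $y_i$ is the mod $p$ first Chern class of the $i$-th coordinate character, of degree $2$.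

**Proof.**

**Step 1: a test map.** We encode a Tverberg partition as a point that is mapped to a diagonal. Let $\Gamma=(\mathbb Z_p)^m$ and identify $[q]$ with $\Gamma$. Then $\Gamma$ acts on colors by translation, hence on $K$. A point $z\in|K|$ has coordinates $z_{(v,i)}\ge0$ with sum $1$. Put
$$F_i=\{v:z_{(v,i)}>0\},\qquad t_i=\sum_v z_{(v,i)},\qquad x_i=\sum_v\frac{z_{(v,i)}}{t_i}\,v\in\Delta_N\ \text{ if } t_i>0.$$
The support of $z$ is a simplex of $K$, so the $F_i$ are pairwise disjoint and contain no edge of $G$. Given $f$, define
$$\Phi:|K|\to(\mathbb R^{d+1})^q,\qquad \Phi(z)=\bigl(t_i,\ t_if(x_i)\bigr)_i,$$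
with $t_if(x_i):=0$ if $t_i=0$. Since $f$ is bounded, $t_if(x_i)\to0$ as $t_i\to0$, so $\Phi$ is continuous. Translating the colors permutes the pairs $(t_i,x_i)$ in the same way, so $\Phi$ is equivariant for the permutation of the $q$ factors. If $\Phi(z)$ lies on the diagonal, then all $t_i$ are equal, so $t_i=1/q$, and all $f(x_i)$ coincide; since $x_i\in F_i$, the faces $F_1,\dots,F_q$ are as required.

**Step 2: the Euler class of the target is nonzero.** Suppose $\Phi(z)$ is never on the diagonal. Projecting along the diagonal gives a $\Gamma$-map $|K|\to W\setminus\{0\}$, where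
$$W=W_q\otimes\mathbb R^{d+1},\qquad W_q=\Bigl\{y\in\mathbb R^q:\sum y_i=0\Bigr\},\qquad \dim W=N.$$
As a real representation, $W_q$ is the regular representation minus the trivial one. For $p=2$ it is the sum of all nontrivial real characters, each one-dimensional. For $p$ odd a nontrivial character differs from its conjugate, and $W_q$ is the sum of the complex lines of the nontrivial characters, one from each conjugate pair. In particular $W$ is oriented, and $\Gamma$ preserves the orientation. Hence the mod $p$ Euler class $\mathrm{eu}(W)\in H^N(B\Gamma;\mathbb F_p)$ is, up to sign, a product of classes $w_1(\chi)$ (if $p=2$) or $c_1(\chi)$ (if $p$ is odd) with $\chi$ nontrivial. Since $w_1$ and $c_1$ turn products of characters into sums, each factor is a linear form in the $x_i$ or in the $y_i$, whose coefficients are the exponents of $\chi$ modulo $p$; it is nonzero because $\chi$ is nontrivial. A polynomial ring over a field has no zero divisors, so $\mathrm{eu}(W)\ne0$.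

**Step 3: connectivity gives a contradiction.** Pull the bundle $E\Gamma\times_\Gamma W\to B\Gamma$ back to $E\Gamma\times_\Gamma|K|$. The map $|K|\to W\setminus\{0\}$ gives a nowhere zero section of the pullback, so $\mathrm{eu}(W)$ maps to $0$ in $H^N(E\Gamma\times_\Gamma|K|;\mathbb F_p)$. On the other hand, consider the Serre spectral sequence of $|K|\to E\Gamma\times_\Gamma|K|\to B\Gamma$. Since $N\ge2$, $|K|$ is connected, so the bottom row is $H^*(B\Gamma;\mathbb F_p)$. Since $|K|$ is $(N-1)$-connected, the rows $1,\dots,N-1$ vanish. A differential from row $b\ge N$ to the bottom row lands in degree at least $b+1\ge N+1$. So nothing hits degree $N$ of the bottom row, and $H^N(B\Gamma)\to H^N(E\Gamma\times_\Gamma|K|)$ is injective. This contradicts $\mathrm{eu}(W)\ne0$. $\square$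

The task is now purely combinatorial: *show that $K(V,[q])$ is $(|V|-2)$-connected.*

## 4. Covering by stars

It is convenient to shift the index.

**Definition.** A complex is *$\ell$-good* if it is $(\ell-2)$-connected. So every complex is $\ell$-good for $\ell\le0$, and the goal is that $K(V,[q])$ is $|V|$-good.

**Nerve lemma** (Björner, *Topological methods*, Handbook of Combinatorics 1995, Theorem 10.6(ii)). If $X=\bigcup_{i\in I}X_i$ with subcomplexes $X_i$, and every nonempty intersection of $t$ members is $(k-t+1)$-connected $(t\ge1)$, then $X$ is $k$-connected if and only if the nerve of the cover is $k$-connected.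

We use it in the following form.

**Lemma 5.** Let $I\neq\emptyset$ be finite and $X=\bigcup_{i\in I}X_i$. If all $t$-fold intersections of the $X_i$, $t\ge1$, are $(k-t+1)$-connected, then $X$ is $k$-connected.

**Proof.** For $k\le-2$ there is nothing to prove. Let $k\ge-1$. For $t\le k+2$ a $t$-fold intersection is at least $(-1)$-connected, so it has a vertex. Hence the nerve contains the full $(k+1)$-skeleton of the simplex on $I$. Being $k$-connected depends only on the $(k+1)$-skeleton, and that skeleton of a simplex is $k$-connected. So the nerve is $k$-connected, and by the nerve lemma so is $X$. $\square$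

Now we remove one vertex $v$ of $G$. Fix $R$, $L$ and $v\in R$; put $R'=R\setminus\{v\}$ and $d_R(v)=|N(v)\cap R|$. For $S\subseteq L_v$ let $L^S$ be the lists on $R'$ with $L^S_u=L_u\setminus S$ if $u\in N(v)$ and $L^S_u=L_u$ otherwise. Put $K_S=K(R',L^S)$; so $K_\emptyset=K(R',L|_{R'})$, and $K_{\{c\}}$ is the link of the vertex $(v,c)$ in $K(R,L)$.

**Lemma 6.** Let $v\in R$ and $\ell\in\mathbb Z$.

(a) If $K_\emptyset$ is $\ell$-good and $K_{\{c\}}$ is $(\ell-1)$-good for all $c\in L_v$, then $K(R,L)$ is $\ell$-good.

(b) If $|L_v|\ge d_R(v)+1$ and $K_S$ is $(\ell+1-|S|)$-good for all $S\subseteq L_v$ with $|S|\ge2$, then $K(R,L)$ is $\ell$-good.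

**Proof.** Put $k=\ell-2$; we may assume $k\ge-1$. For $c\in L_v$ let
$$\mathrm{St}_c=\{\tau,\ \tau\cup\{(v,c)\}:\tau\in K_{\{c\}}\}$$
be the star of $(v,c)$. It is a cone, hence contractible.

(a) The complex $K(R,L)$ arises from $K_\emptyset$ by adding the stars $\mathrm{St}_c$, $c\in L_v$, one at a time. The intersection of $\mathrm{St}_c$ with what was built before is exactly $K_{\{c\}}$: it contains $K_{\{c\}}\subseteq K_\emptyset$, and a simplex of $\mathrm{St}_c$ that was there before does not contain $(v,c)$. If $k=-1$, then $K_\emptyset\subseteq K(R,L)$ has a vertex, and we are done. If $k\ge0$, each step is a union of a $k$-connected complex and a contractible one with $(k-1)$-connected intersection, so the result is $k$-connected by Lemma 5.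

(b) First, the stars cover $K(R,L)$. A simplex with a vertex $(v,c)$ lies in $\mathrm{St}_c$. A simplex without a vertex $(v,\cdot)$ uses at most $d_R(v)<|L_v|$ colors on $N(v)$; so some $c\in L_v$ is not used on $N(v)$, and the simplex lies in $K_{\{c\}}\subseteq\mathrm{St}_c$. Second, for $|S|\ge2$ a simplex in $\bigcap_{c\in S}\mathrm{St}_c$ contains no vertex $(v,\cdot)$ and uses no color of $S$ on $N(v)$; so $\bigcap_{c\in S}\mathrm{St}_c=K_S$. This is $(\ell+1-|S|)$-good, that is, $(k-|S|+1)$-connected. Single stars are contractible. Since $L_v\neq\emptyset$, Lemma 5 applies. $\square$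

*Example 3.* Let $G$ be the edge $uv$, all lists $[3]$, $\ell=2$. Then $\mathrm{St}_c$ is a path with middle vertex $(v,c)$ and ends $(u,c')$, $(u,c'')$ in the two other colors. The three paths cover the hexagon of Example 1. Two of them meet in one point $K_{\{c,c'\}}$, which is $1$-good, and for $|S|=3$ we need only $0$-good. So Lemma 6(b) shows that the hexagon is connected. With lists $[2]$ the stars are the two edges, and $K_{\{1,2\}}$ has no vertex: part (b) fails, as it must.

## 5. Evicting whole neighborhoods reaches only $D(D+1)<q$

Suppose we want $K(R,L)$ to be $(|R|-\delta)$-good, where $\delta\ge0$ is an integer; call $\delta$ the *allowance*. Read Lemma 6 with $\ell=|R|-\delta$ and $|R'|=|R|-1$.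

Move (b) *processes* $v$. It needs $|L_v|\ge d_R(v)+1$, and it asks $K_S$, with $|S|=s\ge2$, to be $(|R'|-(\delta+s-2))$-good: the allowance grows by $s-2$. But each remaining neighbor $u$ of $v$ may lose $s$ colors while its degree $d_R(u)$ drops by only $1$, so its surplus $|L_u|-d_R(u)$ may drop by $s-1$.

Move (a) *evicts* $v$. It has no condition on $L_v$ at all. It asks $K_\emptyset$ to be $(|R'|-(\delta-1))$-good, so one unit of allowance is spent, and it asks $K_{\{c\}}$ to be $(|R'|-\delta)$-good. In both complexes no surplus drops: a neighbor of $v$ loses at most one color, and its degree drops by one.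

So allowance can be used to get rid of vertices whose lists have become short. Here is the first rule one would try. Suppose all degrees are at most $D$, where $D\ge1$. If $s\ge D+2$, then $s-2\ge D$ pays for evicting *all* remaining neighbors of $v$: mark them, and evict marked vertices before doing anything else. If $s\le D+1$, absorb the loss of at most $D$ in surplus and forget the gain in allowance. Let $A$ be the set of vertices processed with $s\le D+1$. The rule maintains
$$|L_u|\ \ge\ d_R(u)+q-D-D\,|N(u)\cap A|\quad\text{for unmarked }u\in R,\qquad \#\{\text{marked vertices in } R\}\le\delta.\tag{1}$$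
Indeed, eviction of a marked vertex lowers the number of marked vertices by one, and no surplus drops. Processing with $s\le D+1$, when no vertex is marked, lowers $|L_u|$ by at most $s\le D+1$ for a neighbor $u$, and lowers the right side by $1+D$. Processing with $s\ge D+2$ raises $\delta$ by $s-2\ge D$ and marks at most $D$ vertices, and outside $N(v)$ no list changes. Processing $v$ is permitted if $q-D-D\cdot D\ge1$. So for $D(D+1)<q$, induction on $|R|$ shows that $K(R,L)$ is $(|R|-\delta)$-good whenever (1) holds; in particular $K(V,[q])$ is $|V|$-good. With Proposition 4 we arrive at the known bound, and no further.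

Here is where the rule breaks if $q=D(D+1)$ with $D\ge2$. Let $G$ be the tree in which $u$ has neighbors $v_1,\dots,v_D$, and each $v_i$ has $D-1$ further neighbors, all of them leaves. Split the $q$ colors into disjoint sets $S_1,\dots,S_D$ of size $D+1$, and process $v_1,\dots,v_D$ in this order; one of the branches uses $S=S_i$ at $v_i$. Each time $s-2=D-1$ units come in, $v_i$ has $D$ remaining neighbors, and evicting all of them would cost $D$ units. So the rule absorbs, and also a rule that compares $s-2$ with the actual number of remaining neighbors would absorb. At the end the list of $u$ is empty, and the remaining leaves have lists of $q-(D+1)=D^2-1\ge3$ colors. The complex $K(R,L)$ is now a join of $D(D-1)=|R|-1$ discrete sets with at least three points each. It has nonzero homology in degree $|R|-2$, so it is not $|R|-$good: the statement to which the rule has led is false. Yet $D(D-1)$ units of allowance have been forgotten on the way, and a single one of them, had it been kept, would now pay for evicting $u$.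

The rule decides too early, at the time when $v$ is processed, who is to be evicted. We can instead keep all of the allowance, write the damage into an account at each vertex, and evict a vertex only when its own account is full. Processing $v$ with $|S|=s$ puts $s-2$ on each of at most $D$ accounts, in total at most $D(s-2)$, and brings in $s-2$ units of allowance. If an account counts as full at level $D$, the income always covers the evictions.

## 6. An account at every vertex: connectivity for $q\ge3D$

Fix $q$ and $D$ with all degrees of $G$ at most $D$, and put $\lambda=q-D$.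

**Definition.** A *state* $(R,A,L,e)$ consists of disjoint sets $R,A\subseteq V$, lists $L$ on $R$, and a function $e:R\to\mathbb Z_{\ge0}$ (the *debt*), such that
$$|L_v|\ \ge\ d_R(v)+\lambda-|N(v)\cap A|-e_v\qquad(v\in R).\tag{2}$$
The *initial state* is $R=V$, $A=\emptyset$, $L_v=[q]$, $e=0$. It satisfies (2) since $d_V(v)\le D$.

Think of $A$ as the set of processed vertices. Of the loss $s-1$ in surplus that processing $v$ causes at a neighbor, one unit is recorded by putting $v$ into $A$, and the remaining $s-2$ are recorded as debt. For instance, in the tree of Section 5, processing $v_1$ with $|S|=D+1$ adds $1$ to $|N(u)\cap A|$ and $D-1$ to $e_u$.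

**Lemma 7.** Let $(R,A,L,e)$ be a state, $v\in R$, $R'=R\setminus\{v\}$. Then the following are states:

(i) $(R',A,L|_{R'},e|_{R'})$;

(ii) $(R',A,L^{\{c\}},e|_{R'})$ for $c\in L_v$;

(iii) $(R',A\cup\{v\},L^S,e')$ for $S\subseteq L_v$ with $|S|=s\ge2$, where $e'_u=e_u+s-2$ for $u\in N(v)\cap R'$ and $e'_u=e_u$ for the other $u$.

**Proof.** For $u\notin N(v)$ nothing in (2) changes. Let $u\in N(v)\cap R'$; then $d_R(u)$ drops by $1$. In (i) the right side of (2) drops by $1$ and the left side is unchanged. In (ii) the left side drops by at most $1$ and the right side by $1$. In (iii) the left side drops by at most $s$; on the right, the degree drops by $1$, $|N(u)\cap A|$ grows by $1$ and $e_u$ grows by $s-2$, so the right side drops by $1+1+(s-2)=s$. $\square$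

**Proposition 8.** Let $D\ge1$ and $q\ge3D$. For every state $(R,A,L,e)$ and every integer $\delta\ge0$ with $\sum_{v\in R}e_v\le D\delta$, the complex $K(R,L)$ is $(|R|-\delta)$-good. In particular (initial state, $\delta=0$) $K(V,[q])$ is $(|V|-2)$-connected.

**Proof.** We use induction on $|R|$, for all $\delta$ at once. If $R=\emptyset$, we claim $(-\delta)$-goodness, which is trivial. Let $R\ne\emptyset$ and $\ell=|R|-\delta$.

**Case 1: evict a full account.** Suppose some $v\in R$ has $e_v\ge D$. Then $D\le D\delta$, so $\delta\ge1$. Without $v$ the total debt is at most $D\delta-D=D(\delta-1)$. By Lemma 7(i) and induction with $\delta-1$, $K_\emptyset$ is good to level $|R|-1-(\delta-1)=\ell$. By Lemma 7(ii) and induction with $\delta$, each $K_{\{c\}}$ is good to level $|R|-1-\delta=\ell-1$. Lemma 6(a) shows that $K(R,L)$ is $\ell$-good.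

**Case 2: process a vertex.** Suppose all $e_v\le D-1$. Take any $v\in R$. By (2) and $|N(v)\cap A|\le D$,
$$|L_v|-d_R(v)\ \ge\ \lambda-D-(D-1)=q-3D+1\ \ge\ 1.$$
For $S\subseteq L_v$ with $|S|=s\ge2$, Lemma 7(iii) gives a state with
$$\sum_{R'} e'\ \le\ D\delta+D(s-2)=D(\delta+s-2).$$
By induction with $\delta+s-2$, $K_S$ is good to level $|R|-1-\delta-(s-2)=\ell+1-s$. Lemma 6(b) shows that $K(R,L)$ is $\ell$-good. $\square$

**Proof of Theorem 1.** If $D\ge1$, then $q\ge3D$ and $K(V,[q])$ is $(|V|-2)=(N-1)$-connected by Proposition 8. If $D=0$, it is a join of $N+1$ nonempty discrete sets and is $(N-1)$-connected by Example 2. Apply Proposition 4. $\blacksquare$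

This proves the conjecture with $k=1/3$. For $D=1$ the condition reads $q\ge3$, and by Theorem 3 (or the three points on a line) it cannot be weakened to $q\ge2$.

## 7. A threshold that falls as parts of $V$ are used up

The condition $q\ge3D$ is a sum of three contributions: $D$ from $\lambda=q-D$, $D$ from $|N(v)\cap A|$, and $D$ from the debt. The debt threshold had to be $D$ because a processed vertex can have $D$ remaining neighbors. But a neighbor of $v$ cannot be both processed and remaining. So if half of the graph is used up, so that about $D/2$ neighbors of every vertex are processed and about $D/2$ remain, a threshold of about $D/2$ should be enough, and then $|N(v)\cap A|+e_v$ stays near $D$.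

To make "half of the graph" meaningful for all vertices at once, split $V$ into $r$ parts such that every vertex has at most $b\approx D/r$ neighbors in each part, and use up the parts one after another. With $\tau$ parts left, every vertex has at most $\tau b$ remaining neighbors, and we want a threshold $h_\tau\approx\tau b$. Two difficulties arise.

First, when the threshold falls from $h_\tau$ to $h_{\tau-1}$, an allowance $\delta$ that covered a debt of $h_\tau\delta$ suddenly covers only $h_{\tau-1}\delta$. The remedy is to choose as the next part the one that carries the most debt, at least a fraction $1/\tau$ of the total. The debt on this part need not be covered any longer, provided its vertices can all be processed as they are; what lies on the other $\tau-1$ parts is at most $(1-\frac1\tau)h_\tau\delta$, which is $h_{\tau-1}\delta$ if $h_\tau$ is proportional to $\tau$.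

Second, while this part is being used up, new debt falls on it as well. We keep it in a separate account with its own threshold $g$. A step with $|S|=s$ makes at most $(s-2)b$ new debt on the current part and at most $(s-2)(\tau-1)b$ on the others, and the income $s-2$ must cover both: $\frac bg+\frac{(\tau-1)b}{h_{\tau-1}}\le1$. With $h_\tau=\tau b$ exactly, no room is left for the first term. So we take $h_\tau=\tau\kappa$ with $\kappa$ slightly larger than $b$, and $g$ a multiple of $b$. If $g=\beta b$, then $\kappa=b\frac{\beta}{\beta-1}$; the extra cost is at most $r(\kappa-b)+g=\frac{rb}{\beta-1}+\beta b$, which is smallest for $\beta-1=\sqrt r$.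

**Proposition 9.** Let $V=P_1\sqcup\dots\sqcup P_r$ and let $b>0$ be real with $|N(v)\cap P_i|\le b$ for all $v\in V$, $i\in[r]$. If
$$q-D\ \ge\ rb+2b(1+\sqrt r),\tag{3}$$
then $K(V,[q])$ is $(|V|-2)$-connected.

**Proof.**

**Step 1: the constants.** We fix the thresholds and record the two inequalities that they satisfy. Put
$$\beta=1+\sqrt r,\qquad g=\beta b,\qquad \kappa=b\,\frac{\beta}{\beta-1}=b\Bigl(1+\frac1{\sqrt r}\Bigr),\qquad h_j=j\kappa,\qquad P_T=\bigcup_{i\in T}P_i.$$
Income covers new debt:
$$\frac bg+\frac{(\tau-1)b}{h_{\tau-1}}=\frac1\beta+\frac{\beta-1}\beta=1\quad(2\le\tau\le r),\qquad \frac bg\le1.\tag{4}$$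
Lists stay long enough:
$$(r-\tau+1)b+h_\tau+g\ \le\ rb+b+\sqrt r\,b+(1+\sqrt r)b\ =\ rb+2b(1+\sqrt r)\ \le\ \lambda\quad(1\le\tau\le r),\tag{5}$$
because $h_\tau-\tau b=\tau b/\sqrt r\le\sqrt r\,b$, and by (3), with $\lambda=q-D$.

**Step 2: the statements.** We formulate one claim for the moments when exactly a set $T$ of parts is left, and one for the time in between. For $0\le\tau\le r$:

**S($\tau$).** If $T\subseteq[r]$, $|T|=\tau$, $(R,A,L,e)$ is a state with $R\subseteq P_T$, $A\subseteq V\setminus P_T$, and $\delta\ge0$ is an integer with $\sum_{v\in R}e_v\le h_\tau\delta$, then $K(R,L)$ is $(|R|-\delta)$-good.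

For $1\le\tau\le r$:

**S′($\tau$).** Let $|T|=\tau$, $i\in T$, and let $(R,A,L,e)$ be a state with $R\subseteq P_T$ and $A\subseteq V\setminus P_{T\setminus\{i\}}$. Put $Q=R\cap P_i$ and $Q'=R\setminus P_i$. Let $n:Q\to\mathbb Z_{\ge0}$ satisfy $e_v<h_\tau+n_v$ for $v\in Q$, and let $\delta\ge0$ be an integer with
$$\frac1{h_{\tau-1}}\sum_{u\in Q'}e_u+\frac1g\sum_{v\in Q}n_v\ \le\ \delta\tag{6}$$
(for $\tau=1$ we have $Q'=\emptyset$, and the first term is omitted). Then $K(R,L)$ is $(|R|-\delta)$-good.

Here $P_i$ is the part being used up, and $n_v$ is the new debt of $v$; the old debt is bounded by $h_\tau$ and is not covered by $\delta$ any more. S($0$) is trivial, since then $R=\emptyset$. The initial state with $T=[r]$ and $\delta=0$ in S($r$) gives the proposition. So let $\tau\ge1$ and assume S($\tau-1$). We prove S′($\tau$) and then S($\tau$).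

**Step 3: S($\tau-1$) implies S′($\tau$).** The purpose is to use up the part $P_i$. We use induction on $|Q|$. If $Q=\emptyset$, then $R=Q'\subseteq P_{T\setminus\{i\}}$, and (6) gives $\sum_Re_u\le h_{\tau-1}\delta$ (if $\tau=1$, then $R=\emptyset$); so the claim is S($\tau-1$) for $T\setminus\{i\}$. Let $Q\ne\emptyset$ and $\ell=|R|-\delta$.

*Eviction: some $v\in Q$ has $n_v\ge g$.* Then (6) gives $\delta\ge1$, and without $v$ the left side of (6) is at most $\delta-1$. The set $A$ is unchanged in Lemma 7(i) and (ii), and $n$ is restricted to $Q\setminus\{v\}$. By Lemma 7(i) and induction with $\delta-1$, $K_\emptyset$ is good to level $|R|-1-(\delta-1)=\ell$. By Lemma 7(ii) and induction with $\delta$, each $K_{\{c\}}$ is $(\ell-1)$-good. Use Lemma 6(a).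

*Processing: all $n_v<g$.* Take $v\in Q$. The set $A$ meets only the $r-\tau+1$ parts outside $T\setminus\{i\}$, so $|N(v)\cap A|\le(r-\tau+1)b$. Also $e_v<h_\tau+n_v<h_\tau+g$. Hence by (2) and (5)
$$|L_v|-d_R(v)\ \ge\ \lambda-|N(v)\cap A|-e_v\ >\ \lambda-(r-\tau+1)b-h_\tau-g\ \ge\ 0,$$
so $|L_v|\ge d_R(v)+1$. For $S\subseteq L_v$ with $|S|=s\ge2$ take the state of Lemma 7(iii). Since $v\in P_i$, we still have $A\cup\{v\}\subseteq V\setminus P_{T\setminus\{i\}}$. Put $n'_u=n_u+s-2$ for $u\in N(v)\cap Q$ and $n'=n$ elsewhere on $Q\setminus\{v\}$. Then $e'_u<h_\tau+n'_u$ still holds on $Q\setminus\{v\}$, because $e$ and $n$ grow by the same amount there. Since $|N(v)\cap Q|\le b$ and $|N(v)\cap Q'|\le(\tau-1)b$, the left side of (6) grows by at most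
$$(s-2)\Bigl(\frac bg+\frac{(\tau-1)b}{h_{\tau-1}}\Bigr)=s-2\quad(\tau\ge2),\qquad (s-2)\frac bg\le s-2\quad(\tau=1),$$
by (4). By induction with $\delta+s-2$, $K_S$ is good to level $|R|-1-\delta-(s-2)=\ell+1-s$. Use Lemma 6(b). This proves S′($\tau$).

**Step 4: S′($\tau$) implies S($\tau$).** The purpose is to bring all debts below $h_\tau$, and then to choose the next part. We use induction on $|R|$; $R=\emptyset$ is trivial. Let $\ell=|R|-\delta$.

Suppose some $v\in R$ has $e_v\ge h_\tau$. As $h_\tau>0$, we get $\delta\ge1$, and without $v$ the total debt is at most $h_\tau(\delta-1)$. The set $A$ is unchanged in Lemma 7(i) and (ii). So by induction $K_\emptyset$ is $\ell$-good (with $\delta-1$) and each $K_{\{c\}}$ is $(\ell-1)$-good (with $\delta$). Lemma 6(a) finishes this case.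

Otherwise all $e_v<h_\tau$. Let $E=\sum_Re_v$ and choose $i\in T$ with $\sum_{R\cap P_i}e_v\ge E/\tau$; this exists since $R\subseteq P_T$. Apply S′($\tau$) with this $i$ and $n=0$. Its hypotheses hold: $A\subseteq V\setminus P_T\subseteq V\setminus P_{T\setminus\{i\}}$, and $e_v<h_\tau+0$ on $Q$. Finally (6) holds, since for $\tau\ge2$
$$\frac1{h_{\tau-1}}\sum_{u\in Q'}e_u\ \le\ \frac{(1-1/\tau)E}{(\tau-1)\kappa}=\frac E{\tau\kappa}=\frac E{h_\tau}\ \le\ \delta,$$
and for $\tau=1$ the left side of (6) is $0$. So $K(R,L)$ is $(|R|-\delta)$-good. $\square$

With $r=1$ and $b=D$ condition (3) reads $q\ge6D$, which is weaker than Proposition 8. The gain comes from large $r$ with $rb$ close to $D$.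

## 8. Splitting every neighborhood evenly, and the constant $1/2$

We need a partition into $r$ parts with $b$ close to $D/r$. A random partition is used, together with two textbook facts.

*Chernoff's bound.* Let $X$ be a sum of independent $0/1$ variables with $\mathbb E X\le\mu$, and $0<\varepsilon\le1$. Then $\Pr[X>(1+\varepsilon)\mu]\le\exp(-\varepsilon^2\mu/3)$. To recall why: $\mathbb E\,e^{tX}\le\exp(\mu(e^t-1))$ for $t\ge0$. With $t=\ln(1+\varepsilon)$, Markov's inequality gives the bound $\exp\bigl(-\mu\,[(1+\varepsilon)\ln(1+\varepsilon)-\varepsilon]\bigr)$. The bracket is at least $\varepsilon^2/3$ on $[0,1]$. Indeed, the difference vanishes at $0$, and its derivative $\ln(1+\varepsilon)-\frac23\varepsilon$ vanishes at $0$, increases up to $\varepsilon=\frac12$, then decreases, and equals $\ln2-\frac23>0$ at $1$; so this derivative is nonnegative on $[0,1]$.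

*Symmetric Lovász Local Lemma.* If each of finitely many events has probability at most $\pi$, each is mutually independent of all but at most $\Delta$ of the other events, and $\exp(1)\cdot\pi\,(\Delta+1)\le1$, then with positive probability none of them occurs.

**Lemma 10.** Let $D\ge1$, $M=1+3\ln D$, $1\le r\le D$, and suppose $\varepsilon:=\sqrt{3rM/D}\le1$. If all degrees of $G$ are at most $D$, then $V$ has a partition into $r$ (possibly empty) parts with
$$|N(v)\cap P_i|\ \le\ b:=(1+\varepsilon)\frac Dr\qquad\text{for all } v,i.$$

**Proof.** Put each vertex independently and uniformly into one of $r$ parts, and let $E_{v,i}$ be the event $|N(v)\cap P_i|>b$. The expectation of $|N(v)\cap P_i|$ is at most $D/r$, so by Chernoff's bound $\Pr[E_{v,i}]\le\exp(-\varepsilon^2D/(3r))=\exp(-M)$. The event $E_{v,i}$ depends only on the placement of $N(v)$, so it is mutually independent of all $E_{w,j}$ with $N(w)\cap N(v)=\emptyset$. If $N(w)\cap N(v)\ne\emptyset$, then $w$ is a neighbor of a neighbor of $v$; there are at most $D^2$ such $w$, counting $v$ itself if $N(v)\ne\emptyset$. So there are at most $rD^2\le D^3$ such events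 $E_{w,j}$, including $E_{v,i}$ itself; if $N(v)=\emptyset$ there are none, and $\Delta+1=1\le D^3$. Thus $\Delta+1\le D^3$ in all cases, and
$$\exp(1)\cdot\exp(-M)\cdot D^3=\exp(1-1-3\ln D)\,D^3=1.$$
The Local Lemma applies. $\square$

**Proof of Theorem 2.** Let $M=1+3\ln D$ and $y=(M/D)^{1/4}$. Since $D^{3/4}M^{1/4}=yD$, the hypothesis is $q\ge(2+14y)D$.

**Step 1: large $y$.** This disposes of small $D$. If $y>1/\sqrt3$, then $14y>1$, so $q\ge3D$ and Theorem 1 applies.

**Step 2: the choice of $r$.** Let $y\le1/\sqrt3$. We choose $r$ so that both errors, $\varepsilon$ and $4/\sqrt r$, are of order $y$. Put $r=\lfloor y^{-2}\rfloor$. Since $y^{-2}\ge3$, we have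
$$\tfrac12y^{-2}\ \le\ r\ \le\ y^{-2}=\sqrt{D/M}\ \le\ D .$$
Then $\varepsilon=\sqrt{3rM/D}=\sqrt{3r}\,y^2\le\sqrt3\,y\le1$, and $4/\sqrt r\le4\sqrt2\,y$. Take the partition of Lemma 10, so that $rb=(1+\varepsilon)D$.

**Step 3: condition (3).** It remains to check the hypothesis of Proposition 9. Since $1+\sqrt r\le2\sqrt r$,
$$rb+2b(1+\sqrt r)\ \le\ rb\Bigl(1+\frac4{\sqrt r}\Bigr)\ =\ (1+\varepsilon)\Bigl(1+\frac4{\sqrt r}\Bigr)D\ \le\ (1+\sqrt3\,y)(1+4\sqrt2\,y)D .$$
The product of the last two brackets is $1+(\sqrt3+4\sqrt2)y+4\sqrt6\,y^2$, and $y\le1/\sqrt3$ gives $4\sqrt6\,y^2\le4\sqrt2\,y$. Hence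
$$rb+2b(1+\sqrt r)\ \le\ \bigl(1+(\sqrt3+8\sqrt2)y\bigr)D\ \le\ (1+14y)D\ \le\ q-D,$$
because $\sqrt3+8\sqrt2<13.1$. Proposition 9 shows that $K(V,[q])$ is $(|V|-2)=(N-1)$-connected, and Proposition 4 shows that $G$ is a $(d,q)$-Tverberg graph.

**Step 4: the consequence.** We turn the inequality into a statement about all constants below $\frac12$. Let $\varepsilon\in(0,\frac12)$ be given, put $\alpha=\frac1{1/2-\varepsilon}-2>0$, and choose $D_0\ge1$ with $14D^{-1/4}(1+3\ln D)^{1/4}\le\alpha$ for all $D\ge D_0$. Let $q\ge q_0(\varepsilon):=3D_0$, and let $G$ have maximal degree $D\le(\frac12-\varepsilon)q$; then $q\ge(2+\alpha)D$. If $D\ge D_0$, then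
$$q\ \ge\ 2D+\alpha D\ \ge\ 2D+14D^{3/4}(1+3\ln D)^{1/4},$$
and the first part of the theorem applies. If $D<D_0$, then $q\ge3D_0>3D$ and Theorem 1 applies. For $\varepsilon\ge\frac12$ the statement concerns at most graphs with $D=0$, which Theorem 1 covers. $\blacksquare$
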